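# Simple polygons up to similarity, and why they form a cell

Throughout, $\mathbb C=\mathbb R^2$, the letter $\mathrm i$ in upright type is the imaginary unit, $\langle\cdot,\cdot\rangle$ is the real inner product on $\mathbb C$, and indices of vertices are taken mod $n$.

## Polygons, shapes, edge ratios and turning angles

**Definition (simple polygon).** An $n$-gon, $n\ge 3$, is an ordered $n$-tuple $z=(z_1,\dots,z_n)$ of points of $\mathbb C$. Its edges are $e_j=[z_j,z_{j+1}]$. It is simple if the closed polygonal curve $z_1z_2\cdots z_nz_1$ is a Jordan curve: all edges are non-degenerate, consecutive edges meet only in their common vertex, and non-consecutive edges are disjoint. A simple $n$-gon is positively oriented if its boundary is traversed counterclockwise in the order $z_1,\dots,z_n$; equivalently, the interior lies to the left of each edge.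

The $4$-gon $(0,1,1+\mathrm i,\mathrm i)$ is simple and positively oriented. The $4$-gon $(0,1,\mathrm i,1+\mathrm i)$ is not simple: $e_2=[1,\mathrm i]$ and $e_4=[1+\mathrm i,0]$ cross at $(1+\mathrm i)/2$. Angles equal to $\pi$ are allowed: $(0,1,2,\mathrm i)$ is a simple $4$-gon.

**Definition (the space $S(n)$).** Two $n$-gons are identified if they differ by an oriented similarity $z\mapsto az+b$ with $a\ne 0$. The $n$-tuples with not all $z_j$ equal, modulo these similarities, form $\mathbb{CP}^{n-2}$: translate so that $z_1=0$, then use $(z_2,\dots,z_n)$ as homogeneous coordinates. The simple $n$-gons form an open subset, with two homeomorphic components, the positively and the negatively oriented ones. The component of positively oriented classes is $S(n)$, a real-analytic manifold of real dimension $2n-4$.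

Each class in $S(n)$ has a unique representative with $z_1=0,\ z_2=1$, and this gives a chart onto an open subset of $\mathbb C^{n-2}$. It also has a unique representative with $z_1=0$, $z_2>0$ and perimeter $1$. For $n=3$ the chart shows
$$S(3)=\{z_3:\operatorname{Im}z_3>0\},$$
because the triangle $(0,1,z_3)$ is simple and positively oriented exactly when $z_3$ lies in the open upper half plane.

Let $\tilde S\subset\mathbb C^n$ be the open set of positively oriented simple $n$-gons. The projection $\tilde S\to S(n)$ is a smooth submersion, similarity-invariant smooth functions on $\tilde S$ descend to $S(n)$, and every $v=(v_1,\dots,v_n)\in\mathbb C^n=T_z\tilde S$ represents a tangent vector of $S(n)$. We think of $v_j$ as the velocity of the vertex $z_j$.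

**Definition (edge ratios).** Put $\ell_j=|z_{j+1}-z_j|$, $\mathrm{Per}=\sum_j\ell_j$, $\lambda_j=\ell_j/\mathrm{Per}$, and
$$P=\Big\{\lambda\in\mathbb R^n:\ \sum_j\lambda_j=1,\ 0<\lambda_j<\tfrac12\Big\}.$$
$P$ is a bounded open convex polytope in an affine space of dimension $n-1$, and it contains $(\frac1n,\dots,\frac1n)$ because $n\ge3$. For the square, $\lambda=(\frac14,\frac14,\frac14,\frac14)$.

For a simple polygon $\lambda$ always lies in $P$. The triangle inequality gives $\ell_j\le\sum_{k\ne j}\ell_k$, and equality would force the other edges to run along $e_j$, which simplicity forbids. So $\ell_j<\frac12\mathrm{Per}$.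

**Definition (turning angles, straight and reflex vertices).** Put $\epsilon_j=(z_{j+1}-z_j)/\ell_j$ and $\theta_j=\arg(\epsilon_j/\epsilon_{j-1})\in(-\pi,\pi)$. This is a smooth similarity-invariant function on $\tilde S$, since $\epsilon_j\neq-\epsilon_{j-1}$ for a simple polygon. The interior angle at $z_j$ is $\pi-\theta_j$. The interior angles add up to $(n-2)\pi$, so $\sum_j\theta_j=2\pi$. The vertex $z_j$ is straight if $\theta_j=0$ and reflex if $\theta_j<0$. Put
$$\Phi=\min_j\theta_j,\quad A(p)=\{j:\theta_j(p)=\Phi(p)\},\quad C=\{\Phi>0\},\quad N=\{\Phi\le 0\}=S(n)\setminus C.$$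
So $C$ is the open set on which every interior angle is less than $\pi$; we shall see that these are the strictly convex polygons. The set $A(p)$ records the vertices with the worst angle.

**Running example (a family of kites).** For $0<\omega<2\pi$ let $r=2\sin\frac\omega2$ and
$$z_1=\big(-\tfrac r2,0\big),\quad z_2=\big(0,-\cos\tfrac\omega2\big),\quad z_3=\big(\tfrac r2,0\big),\quad z_4=\Big(0,\sqrt{4-\tfrac{r^2}{4}}\Big).$$
The edge lengths are $1,1,2,2$, so $\lambda=(\frac16,\frac16,\frac13,\frac13)$. Since $|\cos\frac\omega2|=\sqrt{1-r^2/4}<\sqrt{4-r^2/4}$, the point $z_4$ lies above $z_2$. The polygon is simple. Indeed, $e_1,e_4$ lie in $\{x\le0\}$ and $e_2,e_3$ in $\{x\ge0\}$, and they meet the axis $x=0$ only in $z_2$ (for $e_1,e_2$) or $z_4$ (for $e_3,e_4$). The two edges at $z_1$ have different directions, and so do the two at $z_3$. The signed area is $\frac12\det(z_3-z_1,z_4-z_2)>0$.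

The interior angle at $z_2$ is $\omega$, so $\theta_2=\pi-\omega$. Next, $\theta_4=\pi-2\arcsin\frac r4>0$, and by symmetry $\theta_1=\theta_3=\frac12(2\pi-\theta_2-\theta_4)=\frac\omega2+\arcsin\frac r4>0$. So the class lies in $C$ for $\omega<\pi$; for $\omega=\pi$ it has a straight vertex; for $\omega>\pi$ it is a dart with a reflex vertex $z_2$, and $A=\{2\}$.

## Is $S(n)$ homeomorphic to $\mathbb R^{2n-4}$?

All the terms are now in place. The problem, from Ahtziri González and Manuel Sedano-Mendoza, "Moduli space of simple polygons", arXiv:2303.15406 (2023), asks to prove or disprove that for every $n\ge3$ the space $S(n)$ is homeomorphic to $\mathbb R^{2n-4}$. In plain words: is the space of all shapes of simple $n$-gons a single open cell? The answer is yes.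

**Theorem 1.** For every $n\ge3$, $S(n)$ is homeomorphic to $\mathbb R^{2n-4}$.

**Theorem 2.** The map $\lambda:S(n)\to P$ is a smoothly trivial bundle with fibre $\mathbb R^{n-3}$: there is a diffeomorphism $S(n)\to P\times\mathbb R^{n-3}$ over $P$. Consequently:

* (a) $S(n)$ is diffeomorphic to $\mathbb R^{2n-4}$ (in particular $S(4)$ is not an exotic $\mathbb R^4$);
* (b) for $\ell\in(0,\infty)^n$, the space of positively oriented simple $n$-gons with edge lengths $\ell$, modulo orientation-preserving isometries, is diffeomorphic to $\mathbb R^{n-3}$ if $\ell_j<\frac12\sum_k\ell_k$ for all $j$, and is empty otherwise.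

Let us test this by hand. For $n=3$, $S(3)$ is the upper half plane, which is $\mathbb R^2$; a positively oriented triangle is determined up to isometry by its edge lengths, so the fibre is a point, as $\mathbb R^0$ should be.

For $n=4$ and $\ell=(1,1,1,1)$, both $z_2$ and $z_4$ are at distance $1$ from the distinct points $z_1,z_3$. So they lie on the perpendicular bisector of $z_1z_3$, at the same distance from that segment. As $z_2\ne z_4$, they are mirror images and the polygon is a rhombus. It is determined by its interior angle at $z_1$, an arbitrary number in $(0,\pi)$. The fibre is an open interval.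

For $n=4$ and $\ell=(1,1,2,2)$ the kites are everything. Normalize $z_1=(-\frac r2,0)$, $z_3=(\frac r2,0)$ with $0<r\le2$. Then $z_2$ and $z_4$ lie on the axis $x=0$ at heights $\pm\sqrt{1-r^2/4}$ and $\pm\sqrt{4-r^2/4}$. The signed area $\frac12\det(z_3-z_1,z_4-z_2)$ is positive only if $z_4$ has the plus sign. The pair ($r$, sign of the height of $z_2$) is the same as the number $\omega\in(0,2\pi)$. So the fibre is the interval $(0,2\pi)$, of which $(0,\pi)$ lies in $C$ and $[\pi,2\pi)$ in $N$.

## Straight segments fail, and a flow alone gives only homotopy groups

In the chart $z_1=0,z_2=1$, $S(n)$ is an open subset of $\mathbb C^{n-2}$, and one would like to contract it along straight segments. These leave the set already for $n=4$. Take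
$$p=(0,\,1,\,-1+\mathrm i,\,-2-\mathrm i),\qquad q=(0,\,1,\,-1-\mathrm i,\,4+\mathrm i).$$
Both are simple. For $p$: $e_3$ lies in $x\le-1$ and $e_1$ in $x\ge0$; on $e_2$ we have $x+2y=1$, while $e_4$ lies on $y=x/2$ with $x\le0$, so $x+2y=2x\le0$ there; no two adjacent edges are parallel. For $q$: the line $2x-5y=3$ of $e_3$ meets the real axis at $x=\frac32$, outside $e_1$; the line $x-2y=1$ of $e_2$ meets the line $y=x/4$ of $e_4$ at $x=2$, whereas $x\le1$ on $e_2$; again no two adjacent edges are parallel. The signed areas are $2$ and $1$, so both classes lie in $S(4)$. The midpoint of $p$ and $q$ has $z_3=-1$, so its edge $[z_2,z_3]=[1,-1]$ contains $z_1=0$. It is not simple.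

A better idea is to deform polygons instead of coordinates. Keep all edge lengths fixed, and open up the reflex vertices until the polygon is strictly convex. Suppose this has been organized into a complete flow $\varphi_t$ on $S(n)$ that maps $C$ into $C$ for $t\ge0$ and carries each point into $C$ at some time. Suppose also that $C$ is a cell. Every compact set is then pushed into $C$ by some $\varphi_k$, so all homotopy groups of $S(n)$ vanish. Here the approach stops: each $\varphi_k$ is a homeomorphism of $S(n)$ onto itself, not onto $C$, the time needed may be unbounded, and nothing so far produces a homeomorphism with $\mathbb R^{2n-4}$.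

The way past this point is to pull $C$ back rather than push polygons forward. The sets $U_k=\varphi_k^{-1}(C)$ are open, each homeomorphic to $C$, increasing in $k$, and they exhaust $S(n)$. One then applies Brown's theorem (M. Brown, Proc. AMS 12 (1961), 812–814): *a monotone union of open $m$-cells is an open $m$-cell*, where an open $m$-cell is a space homeomorphic to $\mathbb R^m$. On the kite fibre $(0,2\pi)$, with $C=(0,\pi)$, one sees what will happen: $U_k=(0,\omega_k)$ with $\omega_k$ increasing to $2\pi$.

So there are two jobs. The first is to show that $C$ is a cell, in fact $P\times\mathbb R^{n-3}$ over $P$. The second is to build the flow. For the flow, it is not enough to make the worst angle $\Phi$ increase: a trajectory could then still run out of $S(n)$ by letting edges collide. We therefore need a second function that blows up at collisions and decreases along the flow. Both requirements will come from one infinitesimal motion, which increases all distances between non-adjacent vertices. The infinitesimal step is the expansive-motion argument of Connelly–Demaine–Rote (Discrete Comput. Geom. 30 (2003)), and it is proved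 in full below.

## Edge ratios as a submersion, and a collision energy

**Lemma 3.** The map $\lambda:S(n)\to P$ is a submersion.

**Proof.** We have $d\ell_j(v)=\langle\epsilon_j,v_{j+1}-v_j\rangle$. Suppose $\sum_jc_j\,d\ell_j=0$. The coefficient of $v_j$ gives $c_{j-1}\epsilon_{j-1}=c_j\epsilon_j$ for all $j$. If $c\ne0$, then all $|c_j|$ are equal and nonzero, so all $\epsilon_j$ are parallel and the polygon lies on a line, which is impossible for a simple polygon. Hence $\ell:\tilde S\to(0,\infty)^n$ is a submersion. Composing with $\ell\mapsto\ell/\sum_k\ell_k$ keeps it a submersion onto its open image in the hyperplane $\sum\lambda_j=1$, and the composition factors through $\tilde S\to S(n)$. $\square$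

**Definition (energy).** Let $x_j(s)=(1-s)z_j+sz_{j+1}$ and
$$E(z)=\mathrm{Per}(z)^2\sum_{\{e_i,e_j\}\text{ non-adjacent}}\int_0^1\!\!\int_0^1\frac{ds\,dt}{|x_i(s)-x_j(t)|^2}.$$
Non-adjacent edges are disjoint compact segments, so $E$ is smooth on $\tilde S$; it is similarity invariant, hence a smooth function on $S(n)$. For $n=3$ the sum is empty. For the unit square, each of the two pairs of opposite sides contributes
$$\int_0^1\!\!\int_0^1\frac{ds\,dt}{1+(s+t-1)^2}=2\int_0^1\frac{1-u}{1+u^2}du=\frac\pi2-\log2,$$
so $E=16(\pi-2\log2)$.

If $d\ell(v)=0$, then $d\mathrm{Per}(v)=0$. Let $v(x)$ denote the affine interpolation of $v$ on each edge. Differentiating $|x-y|^{-2}$ gives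
$$dE(v)=-2\,\mathrm{Per}^2\sum\int_0^1\!\!\int_0^1\frac{\langle v(x)-v(y),x-y\rangle}{|x-y|^4}\Big|_{x=x_i(s),\,y=x_j(t)}ds\,dt .\tag{1}$$
So motions that do not decrease distances between points of the curve, to first order, do not increase $E$.

The next lemma says that $E$ prevents escape from $S(n)$.

**Lemma 4 (compactness).** For $n\ge4$, $\lambda^0\in P$ and $c\in\mathbb R$, the set $\{q\in S(n):\lambda(q)=\lambda^0,\ E(q)\le c,\ \Phi(q)\le0\}$ is compact.

**Proof.** Take a sequence in the set, with representatives satisfying $z_1=0$, $z_2>0$, $\mathrm{Per}=1$. They are bounded, so a subsequence converges to some $z\in\mathbb C^n$, with edge lengths $\lambda_j^0>0$.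

Suppose two non-adjacent edges of $z$ meet, say $x_i(s_0)=x_j(t_0)$. Since edge lengths are less than $1$, $|x_i(s)-x_j(t)|\le|s-s_0|+|t-t_0|$. The integral of $(|s-s_0|+|t-t_0|)^{-2}$ over $[0,1]^2$ is infinite: even if $(s_0,t_0)$ is a corner, a quarter disc contributes a multiple of $\int_0\rho^{-2}\rho\,d\rho=\infty$. By Fatou's lemma, $E\to\infty$ along the subsequence, contradicting $E\le c$. So non-adjacent edges of $z$ are disjoint.

Suppose adjacent edges $e_{j-1},e_j$ share a point other than $z_j$. Both are segments starting at $z_j$, so they have the same direction and overlap. If $\ell_{j-1}\le\ell_j$, then $z_{j-1}\in e_j\cap e_{j-2}$; otherwise $z_{j+1}\in e_{j-1}\cap e_{j+1}$. For $n\ge4$ these are pairs of non-adjacent edges, a contradiction. So $z$ is simple.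

The signed area of $z$ is a limit of positive numbers, so it is $\ge0$; it is nonzero because $z$ is simple. So $z$ is positively oriented and represents a point of $S(n)$, where $\lambda$, $E$, $\Phi$ are continuous. The three conditions pass to the limit. $\square$

## Strictly convex polygons form $P\times\mathbb R^{n-3}$

**Proposition 5.** There is a diffeomorphism $C\cong P\times\mathbb R^{n-3}$ over $P$. In particular $C\cong\mathbb R^{2n-4}$.

The idea is to record a polygon in $C$ by the directions of its edges, which are $n$ points on the circle in cyclic order, subject to the closing condition $\sum\lambda_ju_j=0$. This condition is awkward; we remove it by showing that every configuration on the circle can be moved, essentially uniquely, into one satisfying it by a Möbius map of the disc.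

Let $\mathrm{Conf}\subset(S^1)^n$ be the open set of $n$-tuples of distinct points in counterclockwise cyclic order. For $n=4$, $(1,\mathrm i,-1,-\mathrm i)\in\mathrm{Conf}$, while $(1,-1,\mathrm i,-\mathrm i)\notin\mathrm{Conf}$.

**Step 1: polygons in $C$ are closed families of directions.** *Classes in $C$ correspond, via $u_j=\epsilon_j$, to pairs $(u,\lambda)\in\mathrm{Conf}\times P$ with $\sum_j\lambda_ju_j=0$, modulo rotation of $u$.*

For a class in $C$, all $\theta_j\in(0,\pi)$ and $\sum\theta_j=2\pi$. So the arguments of $\epsilon_1,\dots,\epsilon_n$ increase through exactly one turn, and $u\in\mathrm{Conf}$. With $\mathrm{Per}=1$, closing up is $\sum\lambda_ju_j=0$, and $(u,\lambda)$ determines the polygon up to translation.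

Conversely, let $(u,\lambda)$ be given. All gaps between consecutive $u_j$ are less than $\pi$. Otherwise all $u_j$ would lie in a closed half circle; taking the inner product of $\sum\lambda_ju_j=0$ with its middle direction puts all $u_j$ at its two endpoints, impossible for $n\ge3$ distinct points.

Form the closed polygon with edge vectors $\lambda_ju_j$, where $u_j=e^{\mathrm i\varphi_j}$. Fix $j$ and follow the height $y\mapsto\langle\mathrm iu_j,y-z_j\rangle$ along the edges $k=j+1,\dots,j+n-1$. The increments are $\lambda_k\sin(\varphi_k-\varphi_j)$ with $\varphi_k-\varphi_j\in(0,2\pi)$ increasing, the first less than $\pi$ and the last greater than $\pi$. So the height starts at $0$ at $z_{j+1}$, strictly increases, is possibly constant for one edge, and then strictly decreases to $0$ at $z_j$. Hence all vertices other than $z_j,z_{j+1}$ lie strictly to the left of the line of $e_j$. So an edge $e_k$ with $k\ne j$ meets that line only if it is adjacent to $e_j$, and then only in the common vertex. As $j$ was arbitrary, the polygon is simple. The open half plane to the right of $e_j$ contains no point of the curve, so it lies in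 the exterior; thus the interior is on the left. Finally $\theta_j\in(0,\pi)$ because the gaps are less than $\pi$.

**Step 2: the conformal barycenter.** This step finds, for given $(w,\lambda)\in\mathrm{Conf}\times P$, the Möbius map that makes the weighted sum vanish.

Let $\mathbb D$ be the open unit disc, $G$ its group of orientation-preserving Möbius automorphisms, and $g_a(\zeta)=\frac{\zeta-a}{1-\bar a\zeta}$ for $a\in\mathbb D$. Put
$$h_w(a)=\sum_j\lambda_j\log\frac{|w_j-a|^2}{1-|a|^2},\qquad a\in\mathbb D .$$
For $g\in G$ we have $|g(w)-g(a)|^2=|w-a|^2|g'(w)||g'(a)|$. To see it, write $g(\zeta)=\frac{\alpha\zeta+\beta}{\gamma\zeta+\delta}$ with $\alpha\delta-\beta\gamma=1$; then $g(w)-g(a)=\frac{w-a}{(\gamma w+\delta)(\gamma a+\delta)}$ and $g'(\zeta)=(\gamma\zeta+\delta)^{-2}$. Also $1-|g(a)|^2=|g'(a)|(1-|a|^2)$. Dividing, we get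
$$h_{g(w)}\circ g=h_w+\text{const}.\tag{2}$$
Near $a=0$, put $\alpha_j=a\bar w_j$. Then $\log|w_j-a|^2=2\operatorname{Re}\log(1-\alpha_j)=-2\operatorname{Re}\alpha_j-\operatorname{Re}\alpha_j^2+O(|a|^3)$ and $-\log(1-|a|^2)=|a|^2+O(|a|^4)$, and $|\alpha_j|^2-\operatorname{Re}\alpha_j^2=2(\operatorname{Im}\alpha_j)^2$. Since $\sum\lambda_j=1$,
$$h_w(a)=-2\sum_j\lambda_j\operatorname{Re}(a\bar w_j)+2\sum_j\lambda_j(\operatorname{Im}(a\bar w_j))^2+O(|a|^3).\tag{3}$$

Three consequences follow.

First, $0$ is critical for $h_w$ iff $\sum\lambda_jw_j=0$. By (2) with $g=g_a$, $a$ is critical for $h_w$ iff $g_a(a)=0$ is critical for $h_{g_a(w)}$, that is, iff $\sum_j\lambda_jg_a(w_j)=0$.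

Second, along the geodesic $a(t)=\tanh(t/2)e$, $|e|=1$, formula (3) gives second derivative $\sum\lambda_j(\operatorname{Im}(e\bar w_j))^2$ at $t=0$. It is positive, since at most two of the $n\ge3$ distinct $w_j$ are $\pm e$. Elements of $G$ carry geodesics to geodesics and points to $0$, so by (2) the second derivative of $h_w$ is positive along every hyperbolic geodesic at every point. Two critical points could be joined by a geodesic, along which the derivative is strictly increasing and zero at both ends; so there is at most one critical point. At it the second derivatives along geodesics are the values of the Hessian, so it is nondegenerate.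

Third, $h_w(a)=\sum\lambda_j\log|w_j-a|^2-\log(1-|a|^2)\to+\infty$ as $a\to\zeta\in\partial\mathbb D$. This is clear if $\zeta$ is none of the $w_j$. If $\zeta=w_k$, use $|w_k-a|\ge1-|a|$ and $1-|a|^2\le2(1-|a|)$ to get
$$h_w(a)\ge(1-2\lambda_k)\log\frac1{1-|a|}-\text{const}\to\infty,$$
because $\lambda_k<\frac12$. This is where the condition defining $P$ is used.

So $h_w$ attains a minimum and has exactly one critical point $a(w,\lambda)$. By nondegeneracy and the implicit function theorem it depends smoothly on $(w,\lambda)$.

**Step 3: the parametrization.** Let $\mathrm{Conf}_0=\{w\in\mathrm{Conf}:w_1=1,w_2=\mathrm i,w_3=-1\}$. With $w_j=e^{\mathrm i\psi_j}$ it is $\{\pi<\psi_4<\dots<\psi_n<2\pi\}$, an open simplex of dimension $n-3$ (a point if $n=3$). Define $\Psi:P\times\mathrm{Conf}_0\to C$ by sending $(\lambda,w)$ to the polygon with edge vectors $\lambda_ju_j$, where $u_j=g_{a(w,\lambda)}(w_j)$. By Step 2, $\sum\lambda_ju_j=0$; elements of $G$ preserve the cyclic order on the circle; so Step 1 applies. The map $\Psi$ is smooth and $\lambda\circ\Psi$ is the projection to $P$.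

Recall that $G$ is simply transitive on counterclockwise ordered triples of distinct points of $S^1$. The $g$ sending $(u_1,u_2,u_3)$ to $(1,\mathrm i,-1)$ is given by
$$\frac{(g(\zeta)-1)(\mathrm i+1)}{(g(\zeta)+1)(\mathrm i-1)}=\frac{(\zeta-u_1)(u_2-u_3)}{(\zeta-u_3)(u_2-u_1)},$$
so it depends smoothly on $(u_1,u_2,u_3)$.

*Injectivity.* If $\Psi(\lambda,w)=\Psi(\lambda',w')$, then $\lambda=\lambda'$ and the two families $u$ differ by a rotation. So $w'=g(w)$ for some $g\in G$; it fixes $1,\mathrm i,-1$, so $g=\mathrm{id}$.

*Surjectivity.* Given $(u,\lambda)$ with $\sum\lambda_ju_j=0$, let $g\in G$ send $(u_1,u_2,u_3)$ to $(1,\mathrm i,-1)$ and put $w=g(u)\in\mathrm{Conf}_0$. The automorphism $g^{-1}$ sends $a=g(0)$ to $0$, so $g^{-1}=\rho\circ g_a$ with a rotation $\rho$. Then $\sum\lambda_jg_a(w_j)=\rho^{-1}\big(\sum\lambda_ju_j\big)=0$, so $a=a(w,\lambda)$ and $\Psi(\lambda,w)$ is the given class.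

*Smooth inverse.* On $C$ take the representative with $z_1=0$, $z_2>0$, $\mathrm{Per}=1$; then $u$ and $\lambda$ are smooth functions of the class, and so are $g$ and $w=g(u)$. Thus $\Psi$ is a diffeomorphism over $P$.

**Step 4: open polytopes are cells.** A bounded nonempty open polytope $\{f_i>0\}\subset\mathbb R^k$ with $f_i$ affine is diffeomorphic to $\mathbb R^k$ by the gradient of $F=-\sum\log f_i$. The Hessian of $F$ is $\sum df_i\otimes df_i/f_i^2$. It is positive definite, since a direction killed by all $df_i$ would make the polytope unbounded. So the gradient map is a local diffeomorphism, and it is injective because $F$ is strictly convex on a convex set. For each $\xi$ the function $F-\langle\xi,\cdot\rangle$ tends to $+\infty$ at the boundary, so it attains a minimum, where $\nabla F=\xi$; this is surjectivity. Apply this to $\mathrm{Conf}_0$ and to $P$: $C\cong P\times\mathbb R^{n-3}\cong\mathbb R^{n-1}\times\mathbb R^{n-3}$. $\square$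

## Equilibrium stresses and Maxwell lifting

We now want infinitesimal motions that fix the edge lengths and increase the distances between all non-adjacent vertices. By linear duality, the obstruction to such a motion is a system of numbers, called a stress.

**Definition (equilibrium stress).** Let $p_1,\dots,p_m\in\mathbb R^2$ be distinct. An equilibrium stress is a family of reals $\omega_{ij}=\omega_{ji}$ $(i\ne j)$ with $\sum_j\omega_{ij}(p_j-p_i)=0$ for all $i$.

For the unit square, $\omega=-1$ on the four sides and $\omega=+1$ on both diagonals is an equilibrium stress: at the corner $(0,0)$ the sum is $-(1,0)-(0,1)+(1,1)=0$, and the other corners are symmetric.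

A stress can be turned into a piecewise affine function that bends exactly along the stressed segments.

**Lemma 6 (Maxwell lifting).** Let $\omega$ be an equilibrium stress on distinct points $p_1,\dots,p_m\in\mathbb R^2$. Then, in suitable coordinates, there is a continuous compactly supported function $\eta:\mathbb R^2\to\mathbb R$ such that near every $x\notin\{p_k\}$
$$\eta=\text{affine}+\sum_{\{i,j\}:\,x\in(p_i,p_j)}\omega_{ij}D_{ij}^+ .\tag{4}$$
Here $D_{ij}$ is a nonconstant affine function vanishing on the line $p_ip_j$ and positive below this line, $D^+=\max(D,0)$, and $(p_i,p_j)$ is the open segment.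

For the square and its stress above, $\eta(y)=-\min(y_1,1-y_1,y_2,1-y_2)$ in the square and $\eta=0$ outside: an inverted pyramid. For instance, near a point of the diagonal from $(0,0)$ to $(1,1)$, in its lower half, $\eta=\max(-y_1,-y_2)=-y_1+(y_1-y_2)^+$, a fold with coefficient $+1$. Near the bottom side $\eta=-y_2-(-y_2)^+$, a fold with coefficient $-1$ and $D=-y_2$ positive below.

**Proof of Lemma 6.** Rotate so that the first coordinates $p_k^1$ are distinct. For $p_i^1<p_j^1$ put $D_{ij}(y)=\det(p_j-y,\,p_i-y)=\det(p_j,p_i)+\det(p_i-p_j,y)$. This is affine in $y$ and vanishes on the line $p_ip_j$. The coefficient of $y^2$ (the second coordinate) is $p_i^1-p_j^1<0$, so it is positive below the line. Set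
$$\eta(y)=\sum_{p_i^1<p_j^1}\omega_{ij}\,\mathbf 1[p_i^1\le y^1<p_j^1]\,D_{ij}(y)^+ .$$

*Local form when $x^1$ differs from all $p_k^1$.* All indicators are constant near $x$. A term with indicator $1$ and $D_{ij}(x)\ne0$ is affine near $x$. A term with indicator $1$ and $D_{ij}(x)=0$ occurs exactly when $x\in(p_i,p_j)$. This is (4).

*Local form when $x^1=p_k^1$ and $x\ne p_k$.* The index $k$ is unique. Pairs not containing $k$ are treated as before. No segment $(p_k,p_j)$ contains $x$, so we must show that the pairs containing $k$ contribute an affine function near $x$. If $x$ is above $p_k$, it is above every line $p_kp_j$, so all these $D$'s are negative near $x$ and contribute $0$. If $x$ is below $p_k$, all these $D$'s are positive near $x$. On the right of the vertical line through $p_k$ the contribution is $\sum_{p_j^1>p_k^1}\omega_{kj}\det(p_j-y,p_k-y)$; on the left it is $\sum_{p_j^1<p_k^1}\omega_{kj}\det(p_k-y,p_j-y)$. The difference, right minus left, is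
$$\sum_j\omega_{kj}\det(p_j-y,p_k-y)=\det\Big(\sum_j\omega_{kj}(p_j-p_k),\ p_k-y\Big)=0,$$
where we wrote $p_j-y=(p_j-p_k)+(p_k-y)$. So the two sides form a single affine function.

*Continuity.* By (4), $\eta$ is continuous off the $p_k$. At $p_k$, the terms of pairs containing $k$ tend to $0$ because their $D$ vanishes at $p_k$, and the other terms are continuous there.

*Compact support.* Off the convex hull of the $p_k$, $\eta$ is locally affine by (4). This set is connected and $\eta=0$ high above all the points, so $\eta=0$ off the hull. $\square$

## Expansive motions of polygons with a reflex vertex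

The duality we use is Motzkin's transposition theorem: for real matrices $\mathcal A$ (with at least one row) and $\mathcal B$, either there is $v$ with all entries of $\mathcal Av$ positive and $\mathcal Bv=0$, or there are $y\ge0$, $y\ne0$, and $x$ with $\mathcal A^{T}y+\mathcal B^{T}x=0$, and not both.

**Proposition 7.** Let $Q=(p_1,\dots,p_m)$ be a positively oriented simple polygon without straight vertices and with at least one reflex vertex. Then $m\ge4$ and there is $v\in(\mathbb R^2)^m$ with
$$\langle v_i-v_j,p_i-p_j\rangle=0\ (i,j\text{ adjacent}),\qquad\langle v_i-v_j,p_i-p_j\rangle>0\ (i\ne j\text{ non-adjacent}).$$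

For the dart kites ($\omega>\pi$) such a motion is visible: decrease $\omega$. Then $r=|z_1-z_3|=2\sin\frac\omega2$ grows. Also $|z_2-z_4|=\sqrt{4-r^2/4}-\sqrt{1-r^2/4}$ grows with $r$, since its derivative is $\frac r4\big((1-r^2/4)^{-1/2}-(4-r^2/4)^{-1/2}\big)>0$. A reflex vertex is needed: in rhombi of side $1$ the diagonals satisfy $d_1^2+d_2^2=4$. For the square, a motion that fixes the sides to first order never increases both diagonals: pair it with the stress of the last section; the side terms vanish, and the diagonal terms must sum to $0$.

**Proof.** *Step 1: count and dualize.* The positive $\theta$'s sum to more than $2\pi$ and each is less than $\pi$, so at least three are positive; with the reflex vertex, $m\ge4$. Hence non-adjacent pairs ("struts") exist; adjacent pairs are called "bars". If no such $v$ exists, Motzkin's theorem gives $\omega_{ij}=\omega_{ji}$ with $\omega_{ij}\ge0$ on struts, not all zero on struts, arbitrary on bars, and $\sum_{\{i,j\}}\omega_{ij}\langle v_i-v_j,p_i-p_j\rangle=0$ for all $v$. Reading off the coefficient of $v_i$, $\sum_j\omega_{ij}(p_i-p_j)=0$: an equilibrium stress. Let $\eta$ be its lift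 from Lemma 6, $\Gamma$ the curve of $Q$, $M=\max\eta$ and $Z=\{\eta=M\}$, a closed nonempty set. We show that $\eta$ is constant.

*Step 2: convexity away from $\Gamma$.* Let $U$ be an open convex set disjoint from $\Gamma$. It contains no vertex and meets no bar, so near each point of $U$ formula (4) has only strut terms, with $\omega_{ij}\ge0$. Hence $\eta$ is locally convex on $U$, so convex on $U$, and by continuity convex on $\overline U$.

*Step 3: $Z$ swallows components.* If $x\in Z\setminus\Gamma$, then on a small disc about $x$ the convex function $\eta$ has its maximum at the center, so it is constant there. Thus, if $Z$ meets a component of $\mathbb R^2\setminus\Gamma$, it contains this component, being open and closed in it; as $Z$ is closed it also contains the boundary of the component, which is $\Gamma$ by the Jordan curve theorem.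

*Step 4: $Z$ spreads along edges.* Let $x\in Z$ be an interior point of an edge. A small open half disc on one side of the edge is disjoint from $\Gamma$, so $\eta$ is convex on its closure. On the diameter, which lies along the edge, $\eta$ is convex with its maximum at the midpoint $x$. So $\eta\equiv M$ on the diameter.

*Step 5: $Z$ spreads around vertices.* Let $x\in Z$ be a vertex. A small disc about $x$ meets $\Gamma$ in two radii. As $x$ is not straight, one of the two sectors has angle $\beta\in(\pi,2\pi)$; measure directions so that this open sector is $(0,\beta)$. For $t\in[0,\beta-\pi]$ the open half disc with directions $(t,t+\pi)$ lies in the sector. Its closure carries a convex $\eta$, and $x$ is the midpoint of its diameter, so $\eta=M$ on this diameter. Hence $\eta=M$ on the rays with directions in $[0,\beta-\pi]\cup[\pi,\beta]$. The open half disc with directions $(0,\pi)$ contains the rays with directions $t\in(0,\beta-\pi)$. So there the convex function $\eta$ attains its maximum at an interior point, and $\eta\equiv M$ on this half disc. Altogether $\eta\equiv M$ on the closed sector with directions $[0,\beta]$, including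 both radii on $\Gamma$.

*Step 6: $\eta$ is constant.* By Step 3, $Z\cap\Gamma\neq\emptyset$. By Steps 4 and 5, $Z\cap\Gamma$ is open in $\Gamma$; it is closed, and $\Gamma$ is connected; so $\Gamma\subset Z$. At a vertex with $\theta>0$ the sector of angle greater than $\pi$ is exterior, so $Z$ meets, hence contains, the exterior. At a reflex vertex this sector is interior, so $Z$ contains the interior. Thus $\eta\equiv M$. (For the square the second half breaks down: the inverted pyramid has its maximum $0$ on the exterior and the boundary only.)

*Step 7: the strut stresses vanish.* Let $\{i,j\}$ be a strut. The segment $[p_i,p_j]$ is not contained in $\Gamma$. Otherwise it would be one of the two subarcs of the Jordan curve $\Gamma$ with endpoints $p_i,p_j$; as $i,j$ are non-adjacent, this arc contains another vertex, which would be straight. So $(p_i,p_j)\setminus\Gamma$ is a nonempty relatively open subset of the segment. Omitting the finitely many points where a segment $(p_k,p_l)$ not collinear with it crosses it, we find $x\in(p_i,p_j)\setminus\Gamma$ such that all segments $(p_k,p_l)$ through $x$ are collinear with $[p_i,p_j]$.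 All of them are struts, since $x\notin\Gamma$. For them $D_{kl}=c_{kl}D_{ij}$ with $c_{kl}>0$, so near $x$
$$\eta=\text{affine}+\Big(\sum\omega_{kl}c_{kl}\Big)D_{ij}^+ .$$
As $\eta$ is constant, $\sum\omega_{kl}c_{kl}=0$; all terms are $\ge0$, so $\omega_{ij}=0$. So all strut stresses vanish, a contradiction. $\square$

## A descent direction at every polygon outside $C$

**Proposition 8.** For every $p\in N$ there is a tangent vector $v$ of $S(n)$ at $p$ with
$$d\lambda(v)=0,\qquad dE(v)<0,\qquad d\theta_j(v)>0\ \text{ for all }j\in A(p).$$

Proposition 7 does not apply directly, since our polygon may have straight vertices. We delete them. If a reflex vertex remains, the expansive motion does everything. If none remains, we bend the straight vertices outward by hand.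

**Proof.** Let $z\in\tilde S$ represent $p$, and let $Q$ be obtained from $z$ by deleting the straight vertices. It has the same curve, is simple and positively oriented, has no straight vertices and the same nonzero turning angles. Since these sum to $2\pi$ and each is less than $\pi$, $Q$ has $m\ge3$ vertices. Every edge of the $n$-gon lies in an edge of $Q$.

**Case $\Phi(p)<0$.** Then $Q$ has a reflex vertex and $m\ge4$. Take $v$ from Proposition 7 on the vertices of $Q$ and extend it affinely along each edge of $Q$, obtaining $v(x)$ for all $x$ on the curve. On the edges of the $n$-gon this agrees with the affine interpolation of the values $v(z_j)$.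

*Step 1: $b(x,y)=\langle v(x)-v(y),x-y\rangle$ is $\ge0$, and positive if $x,y$ lie on no common edge of $Q$.* Let $x\in[a,b']$ and $y\in[c,d]$, edges of $Q$. If $x=(1-s)a+sb'$, the coefficient of $s^2$ in $b(x,y)$ is $\langle v_{b'}-v_a,b'-a\rangle=0$. So for fixed $y$ the expression is affine in $x$, and likewise affine in $y$ for fixed $x$. Hence $b(x,y)$ is the combination of its values at the corners $(a,c),(a,d),(b',c),(b',d)$, with weights the products of barycentric coordinates. The corner values are $\ge0$, and $>0$ for distinct non-adjacent vertices. So $b\ge0$.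

Suppose $b(x,y)=0$ and $x,y$ lie on no common edge of $Q$. Then every vertex in the support of $x$ (that is, $x$ itself if it is a vertex, otherwise both ends of its edge) equals or is adjacent to every vertex in the support of $y$. If $x,y$ are both vertices, they are equal or adjacent and lie on a common edge. If $x$ is interior to $[a,b']$ and $y=c$ is a vertex, then $c\notin\{a,b'\}$ is adjacent to both $a$ and $b'$, so $m=3$; the case with roles exchanged is the same. If $x,y$ are interior to different edges $[a,b']$ and $[c,d]$ that are disjoint, then $c$ is adjacent to both $a$ and $b'$, so $m=3$. If these edges share, say, $b'=c$, then $a$ and $d$ are equal or adjacent, so $m\le3$. All this is impossible.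

*Step 2: lengths and energy.* If $x,y$ lie on one edge of $Q$, then $x-y$ and $v(x)-v(y)$ are the same multiple of $b'-a$ and $v_{b'}-v_a$, so $b(x,y)=0$. Thus $d\ell(v)=0$ and $d\lambda(v)=0$. By (1) and $b\ge0$, $dE(v)\le0$. As $m\ge4$, $Q$ has two non-adjacent edges. Edges of the $n$-gon contained in them are disjoint, hence non-adjacent, and for interior points $x,y$ of these, $b(x,y)>0$. So $dE(v)<0$.

*Step 3: angles.* Let $j\in A(p)$. Then $\theta_j<0$, so $z_j$ is a vertex of $Q$, and $z_{j-1},z_{j+1}$ lie on the two edges $[a,z_j]$, $[z_j,d]$ of $Q$ at $z_j$. They lie on no common edge of $Q$: it would have to join $a=z_{j-1}$ and $d=z_{j+1}$, giving $m=3$. So $b(z_{j-1},z_{j+1})>0$ by Step 1, that is, $|z_{j-1}-z_{j+1}|^2$ has positive derivative. From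
$$|z_{j-1}-z_{j+1}|^2=\ell_{j-1}^2+\ell_j^2+2\ell_{j-1}\ell_j\cos\theta_j$$
and $d\ell(v)=0$ we get $-2\ell_{j-1}\ell_j\sin\theta_j\,d\theta_j(v)>0$. As $\sin\theta_j<0$, $d\theta_j(v)>0$.

**Case $\Phi(p)=0$.** All $\theta_j\ge0$, all turning angles of $Q$ are positive, so by Step 1 of Proposition 5 $Q$ is strictly convex: all its other vertices lie strictly to the left of the line of each side. The set $A(p)$ consists of the straight vertices. Put $v=0$ at the vertices of $Q$. On a side of $Q$ of length $L$ with outward unit normal $\nu$, give the straight vertex at arclength $\tau$ the velocity $f(\tau)\nu$, where $f(\tau)=\tau(L-\tau)$.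

*Step 1: lengths and angles.* On each edge, $v_{j+1}-v_j$ is normal to the edge, so $d\ell(v)=0$ and $d\lambda(v)=0$. The direction angle of $e_j$ has derivative $\langle\mathrm i\epsilon_j,v_{j+1}-v_j\rangle/\ell_j$, and $\nu=-\mathrm i\epsilon_j$. So this derivative is minus the chord slope of $f$ on $e_j$. At a straight vertex,
$$d\theta_j(v)=(\text{chord slope of }f\text{ on }e_{j-1})-(\text{chord slope of }f\text{ on }e_j)>0$$
by strict concavity of $f$.

*Step 2: $dE(v)\le0$.* For $x$ on the curve, $v(x)=g(x)\nu_x$ with $g\ge0$, where $\nu_x$ is the outward normal of the side containing $x$ (at a vertex of $Q$, $g=0$ and the choice is irrelevant). By convexity $\langle\nu_x,x-y\rangle\ge0$ for all $y$ on the curve. Hence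
$$\langle v(x)-v(y),x-y\rangle=g(x)\langle\nu_x,x-y\rangle+g(y)\langle\nu_y,y-x\rangle\ge0,$$
and $dE(v)\le0$ by (1).

*Step 3: $dE(v)<0$.* Let $z_j$ be a straight vertex, in the interior of the side $\sigma$ of $Q$. Then $e_{j-1},e_j\subset\sigma$, and $g>0$ on the interior of $e_j$, since $g(z_j)>0$, $g(z_{j+1})\ge0$ and $g$ is affine on $e_j$. The other sides of $Q$, at least two, contain at least two edges of the $n$-gon, of which only $e_{j+1}$ can be adjacent to $e_j$. So some edge $e_k\not\subset\sigma$ is non-adjacent to $e_j$. For interior points $x\in e_j$, $y\in e_k$, the point $y$ lies strictly on the inner side of the line of $\sigma$, so $\langle\nu_x,x-y\rangle>0$ and the integrand in (1) is positive. So $dE(v)<0$. $\square$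

## The flow, and $S(n)$ as a monotone union of cells

**Step 1: gluing the descent directions.** By Lemma 3, $V=\ker d\lambda$ is a smooth subbundle of $TS(n)$. For $p\in N$ extend the vector of Proposition 8 to a smooth section $Y_p$ of $V$ on a neighborhood $W_p$, so small that on $W_p$ we have $dE(Y_p)<0$, $d\theta_j(Y_p)>0$ for $j\in A(p)$, and $A(q)\subset A(p)$ for all $q\in W_p$. The last is possible since an index that is not minimal at $p$ is not minimal nearby. The set $N$ is closed. Take a partition of unity subordinate to $\{W_p\}_{p\in N}\cup\{S(n)\setminus N\}$, with $\rho_p$ belonging to $W_p$, and put $X=\sum\rho_pY_p$. At $q\in N$ we have $\sum\rho_p(q)=1$, and whenever $\rho_p(q)>0$ the inequalities for $Y_p$ hold at $q$ for all $j\in A(q)\subset A(p)$. Hence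
$$X\in\ker d\lambda\ \text{everywhere};\qquad dE(X)<0\ \text{ and }\ d\theta_j(X)>0\ (j\in A(q))\quad\text{at every }q\in N.\tag{5}$$
Multiplying $X$ by a positive smooth function preserves (5). With the factor $(1+|X|^2)^{-1/2}$ for a complete Riemannian metric the field has bounded length, so it becomes complete. Let $\varphi_t$, $t\in\mathbb R$, be its flow. It preserves $\lambda$.

**Step 2: $\varphi_t(C)\subset C$ for $t\ge0$.** Otherwise some trajectory $\gamma$ starting in $C$ has a first time $t_1>0$ with $\Phi(\gamma(t_1))=0$. For $j\in A(\gamma(t_1))$ we have $\theta_j(\gamma(t_1))=0$, and by (5) the derivative of $\theta_j(\gamma(t))$ at $t_1$ is positive. So $\theta_j<0$ just before $t_1$, contradicting $\Phi>0$ there.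

**Step 3: for every $p$ there is $t\ge0$ with $\varphi_t(p)\in C$.** Suppose $\gamma(t)=\varphi_t(p)\in N$ for all $t\ge0$. Then $N\ne\emptyset$, so $n\ge4$, since for a triangle all $\theta_j>0$. By (5), $E\circ\gamma$ is nonincreasing and $\lambda\circ\gamma$ is constant. So $\gamma$ stays in
$$K=\{q:\lambda(q)=\lambda(p),\ E(q)\le E(p),\ \Phi(q)\le0\},$$
which is compact by Lemma 4. The function $q\mapsto\min_{j\in A(q)}d\theta_j(X)(q)$ is lower semicontinuous, because $A(q')\subset A(q)$ for $q'$ near $q$, and it is positive on $K\subset N$. So it is at least some $\delta>0$ on $K$. The function $\Phi\circ\gamma=\min_j\theta_j\circ\gamma$ is a minimum of finitely many smooth functions; it is locally Lipschitz, with right derivative $\min_{j\in A(\gamma(t))}\frac d{dt}\theta_j(\gamma(t))\ge\delta$. A locally Lipschitz function is the integral of its almost everywhere defined derivative, so $\Phi(\gamma(t))\ge\Phi(p)+\delta t\to\infty$. This contradicts $\Phi\le0$.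

**Step 4: proof of Theorem 1.** Let $U_k=\varphi_k^{-1}(C)$, $k=0,1,2,\dots$. By Step 2, $U_k\subset U_{k+1}$. By Step 3 each $p$ has $\varphi_t(p)\in C$ for some $t\ge0$, and by Step 2 also $\varphi_k(p)\in C$ for every integer $k\ge t$; so $\bigcup_kU_k=S(n)$. Each $U_k$ is open and homeomorphic to $C\cong\mathbb R^{2n-4}$ by Proposition 5. By Brown's theorem, $S(n)\cong\mathbb R^{2n-4}$. $\blacksquare$

## Smooth triviality over $P$

Brown's theorem gives only a homeomorphism, and it ignores $\lambda$. For Theorem 2 we carry out the monotone union by hand, smoothly and over $P$: we choose nested closed disc bundles exhausting $S(n)$ and change the parametrizations so that each disc bundle sits in the next one as a standard half-size one.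

Let $d=n-3$. If $d=0$, then $S(3)=C$ and Proposition 5 is the claim. So let $d\ge1$. As $\varphi_k$ preserves $\lambda$, Proposition 5 gives diffeomorphisms over $P$
$$\psi_k:P\times\mathbb R^d\to U_k,\qquad U_0\subset U_1\subset\cdots\text{ open},\qquad\bigcup_kU_k=S(n).$$
Let $B$ and $\overline B$ be the open and closed unit balls of $\mathbb R^d$.

**Step 1: nested disc bundles.** We use the following repeatedly. Call $T\subset P\times\mathbb R^d$ proper over $P$ if $T\cap(K\times\mathbb R^d)$ is compact for every compact $K\subset P$. Then the function $p\mapsto\max\{|x|:(p,x)\in T\}$ is locally bounded, hence smaller than some smooth function on $P$, by a partition of unity.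

Inductively choose smooth $s_k\ge k+1$ on $P$ such that, with $\Delta_k=\psi_k\{|x|\le s_k(p)\}$, the set $\psi_k\{|x|<s_k(p)\}$ contains $\Delta_{k-1}$ and all $\psi_j\{|x|\le k\}$ with $j<k$. This is possible: these sets lie in $U_{k-1}\subset U_k$, and over a compact $K\subset P$ each is the image of a compact set; so their preimages under $\psi_k$ are proper over $P$. A point $\psi_j(p,x)$ lies in $\Delta_k$ once $k>j$ and $k\ge|x|$, so $\bigcup\Delta_k=S(n)$. Replacing $\psi_k(p,x)$ by $\psi_k(p,s_k(p)x)$ we may assume
$$\Delta_k=\psi_k(P\times\overline B)\subset\psi_{k+1}(P\times B),\qquad\bigcup_k\Delta_k=S(n).\tag{6}$$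

**Step 2: standardizing one inclusion.** The next lemma straightens one disc bundle inside the next.

**Lemma 9.** Let $f(p,x)=(p,f_p(x))$ be a smooth open embedding of $P\times\mathbb R^d$ into itself over $P$ with $f(P\times\overline B)\subset P\times B$. Then there are a fixed $R\in O(d)$ and a diffeomorphism $H$ of $P\times\mathbb R^d$ over $P$, equal to the identity outside $P\times B$, with $H(f(p,x))=(p,Rx/2)$ for $x\in\overline B$.

**Proof.** *An isotopy of embeddings.* Put $c_p=f_p(0)\in B$ and $L_p=Df_p(0)\in GL_d(\mathbb R)$. As $P$ is convex, contracting $P$ to a point and then moving in a component of $GL_d(\mathbb R)$ gives a smooth homotopy $L_{p,t}\in GL_d(\mathbb R)$ from $L_p$ to a constant $R\in\{I,\operatorname{diag}(-1,1,\dots,1)\}$. Choose a smooth $\varepsilon:P\to(0,\frac12]$ with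
$$\varepsilon(p)\sup_{|y|\le1}\|Df_p(y)\|<1-|c_p|,\qquad\varepsilon(p)\max_t\|L_{p,t}\|<1 .$$
Consider successively the following families of maps of $x$, with $t$ from $0$ to $1$:

1. $f_p\big((1-t+t\varepsilon)x\big)$;
2. $f_p(\varepsilon x)-tc_p$;
3. $\big(f_p(\varepsilon\tau x)-c_p\big)/\tau$ with $\tau$ going from $1$ to $0$, and value $\varepsilon L_px$ at $\tau=0$;
4. $\varepsilon L_{p,t}x$;
5. $\big((1-t)\varepsilon+t/2\big)Rx$.

Each ends where the next begins. The third is smooth up to $\tau=0$ by Hadamard's lemma: it equals $\int_0^1Df_p(s\varepsilon\tau x)(\varepsilon x)\,ds$. All are open embeddings of $\mathbb R^d$. All map $\overline B$ into $B$: the first because $1-t+t\varepsilon\le1$. The second and third use $|f_p(\varepsilon\tau x)-c_p|\le\varepsilon\tau\sup_{|y|\le1}\|Df_p(y)\|<\tau(1-|c_p|)$ for $|x|\le1$, $0<\tau\le1$. For $\tau=1$ this gives $|f_p(\varepsilon x)-tc_p|\le|f_p(\varepsilon x)-c_p|+(1-t)|c_p|<1$ in the second; dividing by $\tau$ bounds the third for $\tau>0$, and at $\tau=0$ its value is $\varepsilon L_px$, of norm less than $1$. The fourth by the choice of $\varepsilon$; the fifth because the factor is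 at most $\frac12$. Concatenate them, with time reparametrizations constant near the ends of each stage. This yields a smooth family $F_t$, $t\in[0,1]$, of open embeddings of $P\times\mathbb R^d$ over $P$ with
$$F_0=f,\qquad F_1(p,x)=(p,Rx/2),\qquad F_t(P\times\overline B)\subset P\times B .$$

*From the isotopy to an ambient diffeomorphism.* The track $(t,p,x)\mapsto(t,F_t(p,x))$ is injective and a local diffeomorphism, so it is an open embedding of $[0,1]\times P\times\mathbb R^d$; let $O$ be its image. On $O$ the vertical field $w(t,F_t(p,x))=\partial_tF_t(p,x)$ is smooth. The track $T$ of $[0,1]\times P\times\overline B$ is proper over $P$, hence closed in $[0,1]\times P\times\mathbb R^d$, and lies in the open set $O'=O\cap([0,1]\times P\times B)$. Multiply $w$ by a smooth cutoff function equal to $1$ near $T$ whose closed support lies in $O'$, and extend by zero. The result is a vertical field; over a compact $K\subset P$ its support is a closed subset of $[0,1]\times K\times\overline B$, so compact. It therefore integrates to diffeomorphisms $H_t$ over $P$, with $H_0=\mathrm{id}$, equal to the identity outside $P\times B$. For $x\in\overline B$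 the curve $t\mapsto F_t(p,x)$ runs in the track $T$, where the cutoff is $1$, and is an integral curve. So $H_t\circ f=F_t$ on $P\times\overline B$. Put $H=H_1$. $\square$

**Step 3: gluing the parametrizations.** Set $\chi_0=\psi_0$ and $A_0=I$. (These matrices have nothing to do with the index sets $A(p)$.) Suppose we have a diffeomorphism over $P$, $\chi_k:P\times\mathbb R^d\to U_k$, with $\chi_k(P\times\overline B)=\Delta_k$. Then $f=\psi_{k+1}^{-1}\chi_k$ is an open embedding over $P$, and by (6) $f(P\times\overline B)=\psi_{k+1}^{-1}(\Delta_k)\subset P\times B$. Lemma 9 gives $H$ and $R$; put $\chi_{k+1}=\psi_{k+1}\circ H^{-1}$. As $H$ is the identity outside $P\times B$, it maps $P\times\overline B$ onto itself, so $\chi_{k+1}(P\times\overline B)=\Delta_{k+1}$. For $x\in\overline B$,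
$$\chi_{k+1}(p,Rx/2)=\psi_{k+1}\big(f(p,x)\big)=\chi_k(p,x).\tag{7}$$
Put $A_{k+1}=RA_k$ and
$$\Theta_k(p,y)=\chi_k\big(p,A_ky/2^k\big),\qquad|y|\le2^k .$$
For $|y|\le2^k$, (7) with $x=A_ky/2^k$ gives $\Theta_{k+1}(p,y)=\chi_{k+1}(p,Rx/2)=\chi_k(p,x)=\Theta_k(p,y)$. So $\Theta_{k+1}$ extends $\Theta_k$. Moreover $\Theta_k$ maps $\{|y|\le2^k\}$ bijectively onto $\Delta_k$ and is a diffeomorphism from $\{|y|<2^k\}$ onto an open set. The union of the $\Theta_k$ is therefore a diffeomorphism $P\times\mathbb R^d\to\bigcup_k\Delta_k=S(n)$ over $P$. This is the main assertion of Theorem 2.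

**Step 4: the two consequences.** (a) $P\cong\mathbb R^{n-1}$ by Step 4 of Proposition 5, so $S(n)$ is diffeomorphic to $\mathbb R^{n-1}\times\mathbb R^{n-3}=\mathbb R^{2n-4}$. (b) Scaling to perimeter $\sum_k\ell_k$ identifies the fibre of $\lambda$ over $\ell/\sum_k\ell_k$ with the space of positively oriented simple $n$-gons with edge lengths $\ell$ modulo orientation-preserving isometries. If $\ell_j<\frac12\sum_k\ell_k$ for all $j$, this point lies in $P$ and the fibre is diffeomorphic to $\mathbb R^{n-3}$. Otherwise the fibre is empty, because $\lambda(S(n))\subset P$. $\blacksquare$
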